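\title{Right-angled Baumslag--Solitar--Artin groups: cube complexes and positive monoids}

\begin{abstract}
A right-angled Baumslag--Solitar--Artin group $B(\Gamma)$ is generated by the vertices of a finite directed graph $\Gamma$ with integer edge labels, subject to one relation for each edge: an edge from $u$ to $v$ with label $m$ makes $u$ commute with $v^m$. We ask whether the monoid with the same presentation embeds in $B(\Gamma)$, whether $B(\Gamma)$ has decidable word problem, and whether it is automatic. The monoid need not embed; a triangle with labels $2,3,1$ is a counterexample. On the other hand, $B(\Gamma)$ is always the fundamental group of a compact non-positively curved cube complex, so it is biautomatic and has decidable word problem. An explicit finite cover of the complex is special, so $B(\Gamma)$ is linear over $\mathbb{Z}$. We also give a local obstruction to the embedding of the monoid, prove the embedding when all labels into each vertex agree, and decide it for the triangles with labels $m,n,1$.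
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Gamma=(V,E)$ be a finite directed graph without loops and with at most one edge from $u$ to $v$ for each ordered pair of vertices $u,v$. Every edge carries a non-zero integer label, and we write $(u,m,v)$ for an edge from $u$ to $v$ with label $m$. The \emph{right-angled Baumslag--Solitar--Artin group} of $\Gamma$ is
\[
B(\Gamma)=\langle\, V \mid uv^{m}=v^{m}u \ \text{ for all } (u,m,v)\in E \,\rangle .
\]
An element commutes with $v^m$ if and only if it commutes with $v^{-m}$, so the group does not depend on the signs of the labels. A relation with a negative label is not a relation between positive words, so in the monoid setting we read $v^{|m|}$ for $v^m$. We may therefore assume, and do from now on, that \emph{all labels are positive}. Let $B^+(\Gamma)$ be the monoid with the same presentation. We say that $B^+(\Gamma)$ \emph{embeds} in $B(\Gamma)$ if the homomorphism $B^+(\Gamma)\to B(\Gamma)$ induced by the identity on $V$ is injective, that is, if two positive words that are equal in the group can be transformed into each other without using inverses.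

For distinct $u,v\in V$ let $m_{uv}\ge 1$ be the label of the edge from $u$ to $v$, and let $m_{uv}=0$ if there is no such edge; both $m_{uv}$ and $m_{vu}$ may be non-zero. Let
\[
L_v=\{m_{uv}: u\neq v,\ m_{uv}\neq 0\},\qquad M_v=\operatorname{lcm}(L_v),
\]
be the set of labels into $v$ and their least common multiple, with $M_v=1$ if $L_v=\emptyset$.

A single edge $(u,m,v)$ gives the Baumslag--Solitar group $\langle u,v\mid uv^mu^{-1}=v^m\rangle$, and a graph all of whose labels equal $1$ gives a right-angled Artin group. Both belong to families about which the following is known.
\begin{itemize}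
\item[(i)] If $\Gamma$ is a forest as an undirected graph, then $B^+(\Gamma)$ embeds in $B(\Gamma)$ and the word problem in $B(\Gamma)$ is decidable.
\item[(ii)] If all labels equal $1$, then $B(\Gamma)$ is the right-angled Artin group of the underlying undirected graph; the monoid embeds, the word problem is decidable, and the group is automatic.
\end{itemize}
The question posed in \cite{NB} is whether these properties hold for every $\Gamma$:
\begin{itemize}
\item[(a)] Does $B^+(\Gamma)$ embed in $B(\Gamma)$?
\item[(b)] Is the word problem in $B(\Gamma)$ decidable?
\item[(c)] Is $B(\Gamma)$ automatic?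
\end{itemize}
Family (i) allows arbitrary labels but no cycles, and family (ii) allows arbitrary cycles but only the label $1$, so one would guess that all three answers are yes. The guess is right for (b) and (c) and wrong for (a). The new phenomenon appears when two different labels point into one vertex and their sources are themselves related. For $m,n\ge1$ let $\Delta(m,n)$ be the triangle with vertices $u,v,w$ and edges $(u,m,v)$, $(w,n,v)$, $(u,1,w)$.

\begin{theorem}\label{thm:counter}
For $\Gamma=\Delta(2,3)$ the words $uvwv$ and $vwvu$ are equal in $B(\Gamma)$ but not in $B^+(\Gamma)$. So $B^+(\Gamma)$ does not embed in $B(\Gamma)$.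
\end{theorem}

\begin{theorem}\label{thm:npc}
For every $\Gamma$, the group $B(\Gamma)$ is the fundamental group of a compact non-positively curved cube complex.
\end{theorem}

\begin{corollary}\label{cor:auto}
For every $\Gamma$, the group $B(\Gamma)$ is biautomatic, hence automatic, and has decidable word problem.
\end{corollary}

These three statements answer the question. The complex of Theorem~\ref{thm:npc} is explicit enough to give more.

\begin{theorem}\label{thm:special}
For every $\Gamma$, the group $B(\Gamma)$ has a subgroup of index $\prod_{v\in V}M_v$ that is the fundamental group of a compact special cube complex. The group $B(\Gamma)$ is torsion-free, linear over $\mathbb{Z}$ and residually finite, and its word problem is decidable uniformly in $\Gamma$.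
\end{theorem}

The remaining results concern (a). If $m_{uv}=1$, the relation $uv=vu$ implies the relation $vu^k=u^kv$ of any edge from $v$ to $u$, in the monoid as well as in the group. So neither $B^+(\Gamma)$ nor $B(\Gamma)$ changes if we set $m_{uv}=m_{vu}=1$ whenever one of the two equals $1$. We call $\Gamma$ \emph{normalized} if $m_{uv}=1\iff m_{vu}=1$ for all $u\ne v$.

\begin{theorem}\label{thm:obstruction}
Let $\Gamma$ be normalized and let $u,v,w$ be distinct vertices such that
\begin{itemize}
\item $m=m_{uv}\ge2$ and $n=m_{wv}\ge2$ satisfy $m\nmid n$ and $n\nmid m$;
\item $j=m_{uw}\ge1$, and $k=m_{vw}$ does not divide $j$ (this includes the case $k=0$).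
\end{itemize}
Then $B^+(\Gamma)$ does not embed in $B(\Gamma)$.
\end{theorem}

\begin{theorem}\label{thm:equal}
If for every vertex $v$ all labels of edges into $v$ are equal, then $B^+(\Gamma)$ embeds in $B(\Gamma)$.
\end{theorem}

\begin{theorem}\label{thm:triangle}
For $m,n\ge1$, the monoid $B^+(\Delta(m,n))$ embeds in $B(\Delta(m,n))$ if and only if $m\mid n$ or $n\mid m$.
\end{theorem}

We do not have a complete classification of the graphs $\Gamma$ for which $B^+(\Gamma)$ embeds in $B(\Gamma)$.

Both halves of the answer come from the arithmetic of the labels into one vertex. The group can use B\'ezout's identity for two such labels, because it has negative exponents and intermediate words of any length; the monoid cannot. This gives Theorem~\ref{thm:counter} (Section~\ref{sec:triangle}) and Theorem~\ref{thm:obstruction} (Section~\ref{sec:obstruction}). The cube complex is assembled from one piece $W_v$ for each vertex, with infinite cyclic fundamental group, in which all the powers $v^m$, $m\in L_v$, are carried by locally convex subcomplexes; the curvature condition for $W_v$ is the Chinese remainder theorem (Sections~\ref{sec:plan}--\ref{sec:special}). The positive embedding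 results come from normal forms in amalgams (Sections~\ref{sec:equal} and~\ref{sec:roots}).

Throughout, $\equiv$ between words denotes equality in the monoid $B^+(\Gamma)$. Every defining relation permutes the letters of a word, so equal words of $B^+(\Gamma)$ contain each letter the same number of times. For the same reason, the exponent sum of a fixed generator and the total exponent sum are homomorphisms $B(\Gamma)\to\mathbb{Z}$.

\section{The triangle $\Delta(2,3)$}\label{sec:triangle}

The relations are $uv^2=v^2u$, $wv^3=v^3w$ and $uw=wu$. Consider the conjugates $w_i=v^iwv^{-i}$ in the group. They depend only on $i$ modulo $3$, and $u$ commutes with $w_i$ for even $i$. The even integers meet every residue class modulo $3$, so $u$ commutes with all the $w_i$. The shortest positive witness is $w_1v^2=vwv$.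

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
In $B(\Gamma)$ we have $w=v^{-3}wv^3$, so $vwv=v^{-2}wv^4$. Since $u$ commutes with $v^2$ and with $w$, it commutes with $vwv$, that is, $uvwv=vwvu$.

In $B^+(\Gamma)$ the sides of the defining relations are $uvv$, $vvu$, $wvvv$, $vvvw$, $uw$ and $wu$. The subwords of $uvwv$ of length at least $2$ are $uv$, $vw$, $wv$, $uvw$, $vwv$ and $uvwv$, and none of them is on the list. So no relation applies to $uvwv$, its class in $B^+(\Gamma)$ is $\{uvwv\}$, and $uvwv\not\equiv vwvu$.
\end{proof}

\begin{remark}
Deleting any edge of $\Delta(2,3)$ leaves a tree, for which the monoid embeds by (i). No graph with fewer vertices can serve: if $|V|\le2$, each vertex has at most one incoming edge and Theorem~\ref{thm:equal} applies.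
\end{remark}

\section{Cube complexes and the plan of the construction}\label{sec:plan}

\subsection*{Conventions}
A \emph{cube complex} is a space obtained from unit Euclidean cubes by gluing faces isometrically. All our complexes have two further properties, which we make part of the definition: every cube is embedded, and the intersection of two cubes is empty or a face of both. Products and subcomplexes of cube complexes are cube complexes. A cube containing a vertex $z$ is determined by its edges at $z$, because two cubes with the same edges at $z$ meet in a common face that contains all these edges. The \emph{link} $\operatorname{Lk}(z,X)$ is the simplicial complex whose vertices are the edges of $X$ at $z$ and whose simplices are the sets of edges that \emph{span} a cube, that is, are exactly the edges at $z$ of some cube. A simplicial complex is \emph{flag} if every finite set of pairwise adjacent vertices is a simplex. A finite-dimensional cube complex is \emph{non-positively curved} (NPC) if all its vertex links are flag; in other words, edges at a vertex that pairwise span squares span a cube. By Gromov's link condition this holds exactly when the piecewise Euclidean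 path metric is locally CAT(0). The universal cover of a connected NPC cube complex is CAT(0), and in particular contractible.

The fundamental group of a cube complex at a vertex is the group of edge loops modulo backtracking and boundaries of squares. So an assignment of elements of a group $G$ to oriented edges that sends reversed edges to inverses, and whose product around every square is trivial, defines a homomorphism from the fundamental group to $G$.

\subsection*{The model case and one edge}
For a right-angled Artin group there is a familiar complex. Take a circle $S_v$ with base point $b_v$ for each vertex $v$, and keep those points $(z_v)$ of the torus $\prod_vS_v$ such that $z_u=b_u$ or $z_v=b_v$ for every non-adjacent pair $u,v$. Two coordinates may move at the same time only if the generators commute. For an edge $(u,m,v)$ the rule should become: $z_u$ may move while $z_v$ moves along loops that represent powers of $v^m$. In a circle such a loop covers the whole circle, so the rule needs a larger space than $S_v$.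

\begin{example}\label{ex:oneedge}
Let $\Gamma$ be the single edge $(u,m,v)$. Let $W_u=\mathbb{R}/\mathbb{Z}$ with base point $b_u=0$. Let $W_v$ be the mapping cylinder of the $m$-fold covering $\mathbb{R}/m\mathbb{Z}\to\mathbb{R}/\mathbb{Z}$, that is, $\mathbb{R}\times[0,1]$ with $(x,\tau)\sim(x+m,\tau)$ for all $\tau$ and $(x,0)\sim(x+1,0)$. It retracts onto the bottom circle $\tau=0$, which represents $v$, and its top circle $W_v(m)=\{\tau=1\}$ represents $v^m$. Put
\[
X=\{(z_u,z_v): z_u=b_u \text{ or } z_v\in W_v(m)\}=\big(\{b_u\}\times W_v\big)\cup\big(W_u\times W_v(m)\big).
\]
This is a torus glued to $W_v$ along the top circle, and van Kampen's theorem gives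
\[
\pi_1(X)=\langle v\rangle *_{v^m=t}\langle u,t\mid ut=tu\rangle=B(\Gamma).
\]
Cut all circles at the points of $\frac13\mathbb{Z}$, so that $X$ becomes a square complex. At every vertex there are two edges in the $x$-direction of $W_v$; they do not span a square with each other, each of them spans a square with every other edge at the vertex, and there are no further squares. The other edges number $m$ at a vertex of the bottom circle, three at a vertex of $\{b_u\}\times W_v(m)$ (two along $W_u$ and one going down), and two at the remaining vertices of the torus. The links are the complete bipartite graphs $K_{2,m}$, $K_{2,3}$, $K_{2,2}$. They contain no triangles, so $X$ is NPC.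
\end{example}

\subsection*{Several labels into one vertex}
In $\Delta(2,3)$ the space $W_v$ needs subcomplexes $W_v(2)$ and $W_v(3)$ carrying $v^2$ and $v^3$. Gluing two mapping cylinders along their bottom circles produces them, but disjoint. They have to meet: $z_u$ may move only while $z_v\in W_v(2)$, $z_w$ may move only while $z_v\in W_v(3)$, and $z_u,z_w$ must be able to move together because $u$ and $w$ commute. Once they meet, one point is not enough. If $W_v$ is NPC and both subcomplexes are connected and locally convex, their lifts through a common point of the universal cover are convex and invariant under $v^2$ and $v^3$ respectively. The intersection of the lifts is convex, hence connected, and invariant under $v^6$. So $W_v(2)\cap W_v(3)$ must contain a loop representing $v^6$. This suggests the construction of the next section: for every set $S$ of labels take a circle of length $\operatorname{lcm}(S)$, place it over the corner $S$ of the cube $[0,1]^{L_v}$, and interpolate by mapping cylinders.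

\section{The pieces $W_v$}\label{sec:pieces}

Fix a vertex $v$; in this section we omit it from the notation, so $L=L_v$ is a finite set of positive integers and $M=\operatorname{lcm}(L)$. For $S\subseteq L$ let $\ell_S=\operatorname{lcm}(S)$, with $\ell_\emptyset=1$, and let $1_S\in[0,1]^L$ be the indicator vector of $S$. For $\tau\in[0,1]^L$ let $\operatorname{supp}\tau=\{m\in L:\tau_m>0\}$. Define
\[
W=\big(\mathbb{R}\times[0,1]^{L}\big)/\!\sim,\qquad (x,\tau)\sim(x',\tau')\iff \tau=\tau' \text{ and } x-x'\in \ell_{\operatorname{supp}\tau}\mathbb{Z},
\]
and write $[x,\tau]$ for the class of $(x,\tau)$. Over $\tau$ lies the circle $\mathbb{R}/\ell_{\operatorname{supp}\tau}\mathbb{Z}$. For $L=\emptyset$ and $L=\{m\}$ we recover the spaces $W_u$ and $W_v$ of Example~\ref{ex:oneedge}.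

Give $\mathbb{R}$ the cell structure with vertex set $\frac13\mathbb{Z}$, and declare its edges to have length $1$ when they are regarded as sides of cubes. The \emph{cubes} of $W$ are the images of the products $J\times\Phi$, where $J$ is a vertex or an edge of $\mathbb{R}$ and $\Phi$ is a face of $[0,1]^L$. The subdivision into thirds serves only to make cubes embed and meet in faces.

\begin{lemma}\label{lem:cubes}
$W$ is a finite cube complex. The images of $J\times\Phi$ and $(J+n)\times\Phi$, $n\in\mathbb{Z}$, coincide if and only if $n$ is divisible by every $m\in L$ such that $\tau_m$ is not identically $0$ on $\Phi$.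
\end{lemma}

\begin{proof}
Let $J\times\Phi$ and $J'\times\Phi'$ be two products. The set $J-J'$ is an interval of length at most $\frac23$, so it contains at most one integer. If it contains none, the images are disjoint. If it contains the integer $n$, then $(x,\tau)\in J\times\Phi$ is identified with a point of $J'\times\Phi'$ if and only if $x-n\in J'$, $\tau\in\Phi'$, and every element of $\operatorname{supp}\tau$ divides $n$. So the images intersect in the image of
\[
\big(J\cap(J'+n)\big)\times\big(\Phi\cap\Phi'\cap\{\tau:\tau_m=0 \text{ for all } m\nmid n\}\big),
\]
which is empty or a face of $J\times\Phi$, and it is identified with a face of $J'\times\Phi'$ by the translation $x\mapsto x-n$. For $J'\times\Phi'=J\times\Phi$ we have $n=0$, so a point is identified only with itself and cubes embed. For $J'=J-n$, $\Phi'=\Phi$ the formula gives the second assertion. Taking $n=M$ there shows that there are finitely many cubes.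
\end{proof}

We write $[x,S]$ for the vertex $[x,1_S]$, where $x\in\frac13\mathbb{Z}$ matters modulo $\ell_S$. The base point is $b=[0,L]$. Define the subcomplexes
\[
W(m)=\{[x,\tau]:\tau_m=1\}\quad(m\in L),\qquad W(0)=\{b\}.
\]
All of them contain $b$. The subcomplex $W(m)$ will carry the $m$-th power of the generator, and the notation $W(0)$ extends this to the trivial power; it lets us treat a missing edge of $\Gamma$ like an edge with label $0$.

To picture $W$, consider the map $W\to\mathbb{R}/\mathbb{Z}$, $[x,\tau]\mapsto x+\mathbb{Z}$, and its fiber over $0$, the subcomplex
\[
T=\{[\rho,\tau]:\rho\in\mathbb{Z}\}.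
\]
It is the union of the $M$ cubes $\{\rho\}\times[0,1]^L$, $\rho\in\mathbb{Z}/M$, where the cubes $\rho$ and $\rho'$ share the face on which $\tau_m=0$ for all $m\nmid\rho-\rho'$. For $L=\{m\}$ it is a star with $m$ edges. For $L=\{2,3\}$ the map $[\rho,\tau]\mapsto([\rho,\tau_2],[\rho,\tau_3])$ identifies it with the product of a star with $2$ edges and a star with $3$ edges, since $\mathbb{Z}/6\cong\mathbb{Z}/2\times\mathbb{Z}/3$. When the labels are not coprime it need not be such a product; see Figure~\ref{fig:fiber}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\fill[gray!15] (0,0)--(-1.6,0)--(-2.3,1.2)--(-0.7,1.2)--cycle;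
\fill[gray!15] (0,0)--(-1.6,0)--(-2.3,-1.2)--(-0.7,-1.2)--cycle;
\fill[gray!15] (0,0)--(1.6,0)--(2.3,1.2)--(0.7,1.2)--cycle;
\fill[gray!15] (0,0)--(1.6,0)--(2.3,-1.2)--(0.7,-1.2)--cycle;
\draw (-1.6,0)--(1.6,0) (-0.7,1.2)--(0,0)--(0.7,1.2) (-0.7,-1.2)--(0,0)--(0.7,-1.2);
\draw[very thick] (-2.3,1.2)--(-1.6,0)--(-2.3,-1.2) (2.3,1.2)--(1.6,0)--(2.3,-1.2);
\draw[very thick,dashed] (-2.3,1.2)--(-0.7,1.2) (-2.3,-1.2)--(-0.7,-1.2) (2.3,1.2)--(0.7,1.2) (2.3,-1.2)--(0.7,-1.2);
\node at (-1.15,0.6) {$\rho=0$}; \node at (-1.15,-0.6) {$\rho=2$};
\node at (1.15,0.6) {$\rho=1$}; \node at (1.15,-0.6) {$\rho=3$};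
\fill (0,0) circle (1.2pt) (-1.6,0) circle (1.2pt) (1.6,0) circle (1.2pt) (-2.3,1.2) circle (1.6pt);
\node at (0,0.8) {\small $[0,\emptyset]$};
\node[left] at (-1.75,0) {\small $[0,\{2\}]$}; \node[right] at (1.75,0) {\small $[1,\{2\}]$};
\node[above left] at (-2.3,1.2) {\small $b$};
\end{tikzpicture}
\caption{The fiber $T$ of $W\to\mathbb{R}/\mathbb{Z}$ for the label set $L=\{2,4\}$: four squares $\{\rho\}\times[0,1]^2$, $\rho\in\mathbb{Z}/4$, all containing the central vertex $[0,\emptyset]$. Two squares share an edge exactly when their indices are congruent modulo $2$. The thick edges form $T\cap W(2)$ (two components) and the dashed edges form $T\cap W(4)$ (four components).}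
\label{fig:fiber}
\end{figure}

\subsection*{Links}
By Lemma~\ref{lem:cubes}, a cube containing the vertex $[x,S]$ is given by the following data: a sign $\varepsilon\in\{0,+,-\}$ recording the $x$-direction used, if any; the sets $D\subseteq S$ and $U\subseteq L\setminus S$ of coordinates of $\tau$ that vary (down from $1$ and up from $0$); and the position $y\in x+\ell_S\mathbb{Z}$ of the vertex in a lift $J\times\Phi$, which matters modulo $\ell_{S\cup U}$. So the edges at $[x,S]$ are
\begin{itemize}
\item two edges $\xi^+,\xi^-$ in the $x$-direction;
\item one edge $\delta_m$ for each $m\in S$, along which $\tau_m$ decreases;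
\item edges $\upsilon_{m,a}$ for $m\in L\setminus S$ and $a\in x+\ell_S\mathbb{Z}$ modulo $\ell_{S\cup\{m\}}$, along which $\tau_m$ increases.
\end{itemize}
The cube with data $(\varepsilon,D,U,y)$ is spanned by $\xi^\varepsilon$ (omitted if $\varepsilon=0$), the $\delta_m$ with $m\in D$, and the $\upsilon_{m,y}$ with $m\in U$. Consequently:

\smallskip
\noindent(L) \emph{A set of edges at $[x,S]$ spans a cube if and only if its edges vary different coordinates among $x$ and the $\tau_m$, and, for the edges $\upsilon_{m,a_m}$ in the set, the congruences $y\equiv a_m \pmod{\ell_{S\cup\{m\}}}$ have a common solution $y$.}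
\smallskip

Flagness thus asks that congruences which are solvable in pairs be solvable together. This is the Chinese remainder theorem for arbitrary moduli.

\begin{lemma}\label{lem:crt}
Let $a_1,\dots,a_r\in\mathbb{Z}$ and $n_1,\dots,n_r\ge1$. If any two of the congruences $y\equiv a_i\pmod{n_i}$ have a common solution, then all of them have a common solution.
\end{lemma}

\begin{proof}
For each prime $p$ dividing $n_1\cdots n_r$ choose an index $i(p)$ such that the power $p^{e(p)}$ of $p$ in $n_{i(p)}$ is largest. By the theorem for coprime moduli there is $y$ with $y\equiv a_{i(p)}\pmod{p^{e(p)}}$ for all $p$. If $p^f$ is the power of $p$ in $n_j$, then $p^f$ divides both $n_j$ and $n_{i(p)}$, so $a_j\equiv a_{i(p)}\equiv y\pmod{p^f}$. Hence $y\equiv a_j\pmod{n_j}$.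
\end{proof}

\begin{lemma}\label{lem:Wflag}
$W$ is non-positively curved.
\end{lemma}

\begin{proof}
Take edges at $[x,S]$ that pairwise span squares. By (L) for pairs, they vary different coordinates and their congruences are solvable in pairs. After subtracting $x$ these are congruences between integers, so Lemma~\ref{lem:crt} gives a common solution, and (L) gives the cube.
\end{proof}

The next lemma is the combinatorial form of local convexity of $W(m)$: whether a cube lies in $W(m)$ can be read off at any one of its corners.

\begin{lemma}\label{lem:LC}
Let $m\in L\cup\{0\}$, let $c$ be a cube of $W$ and $z$ a vertex of $c$. If $z$ and all edges of $c$ at $z$ lie in $W(m)$, then $c\subseteq W(m)$.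
\end{lemma}

\begin{proof}
Let $m\ge1$. Then $\tau_m=1$ at $z$. If $\tau_m$ varied on $c$, it would vary on an edge of $c$ at $z$, and that edge would not lie in $W(m)$. So $\tau_m=1$ on $c$. Let $m=0$. Since $W(0)$ contains no edge, $c$ has no edge at $z$, so $c=\{z\}=\{b\}$.
\end{proof}

\subsection*{Loops}
The cube $Q$, the image of $\{0\}\times[0,1]^L$, is embedded and contains $b$; two paths in $Q$ with the same endpoints are homotopic. Let $d$ be an edge path in $Q$ from $b=[0,L]$ to $[0,\emptyset]$, let $\omega$ be the loop $x\mapsto[x,0]$, $0\le x\le1$, and put $\theta=d\,\omega\,d^{-1}$.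

\begin{lemma}\label{lem:loops}
The group $\pi_1(W,b)$ is infinite cyclic, generated by $\theta$. For $m\in L$ the element $\theta^m$ is represented by a loop in $W(m)$. The fiber $T$ is contractible.
\end{lemma}

\begin{proof}
Put $h_t[x,\tau]=[x,(1-t)\tau]$ for $0\le t\le1$. This is well defined, because the support of $(1-t)\tau$ is contained in that of $\tau$, and $\ell_{S'}\mid\ell_S$ for $S'\subseteq S$. It is a deformation retraction of $W$ onto the circle $\{\tau=0\}=\mathbb{R}/\mathbb{Z}$, which gives the first claim, and it restricts to a deformation retraction of $T$ onto the point $[0,\emptyset]$.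

Let $m\in L$. Let $d'$ be an edge path in $Q\cap W(m)$ from $b$ to $[0,\{m\}]$, let $\sigma$ be the edge of $Q$ from $[0,\{m\}]$ to $[0,\emptyset]$, and let $\zeta$ be the loop $x\mapsto[x,1_{\{m\}}]$, $0\le x\le m$. The map $(x,t)\mapsto[x,t1_{\{m\}}]$ on $[0,m]\times[0,1]$ takes the same values at $x=0$ and $x=m$, so it shows that $\zeta\simeq\sigma\,\omega^m\sigma^{-1}$. Since $d'\sigma\simeq d$ in $Q$, the loop $d'\zeta\, d'^{-1}$, which lies in $W(m)$, is homotopic to $d\,\omega^md^{-1}\simeq\theta^m$.
\end{proof}

\section{The complex $X$ and its curvature}\label{sec:X}

We restore the subscripts: $W_v$, $b_v$, $\theta_v$, $T_v$ are the objects of Section~\ref{sec:pieces} for $L=L_v$. Note that $m_{uv}\in L_v\cup\{0\}$, so $W_v(m_{uv})$ is defined for all $u\ne v$. Let $X\subseteq\prod_{v}W_v$ be the union of the cubes $\prod_vc_v$ such that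
\begin{equation}\label{eq:star}
c_u\subseteq W_u(m_{vu})\quad\text{or}\quad c_v\subseteq W_v(m_{uv})\qquad\text{for all } u\neq v .
\end{equation}
The condition passes to faces, so $X$ is a finite cube complex and its cubes are exactly the products satisfying \eqref{eq:star}. A point $z=(z_v)$ lies in $X$ if and only if $z_u\in W_u(m_{vu})$ or $z_v\in W_v(m_{uv})$ for all $u\ne v$; to see this, apply \eqref{eq:star} to the smallest cubes containing the $z_v$. The base point is $b=(b_v)$. A pair $u,v$ imposes no restriction on a point with $z_u=b_u$, since $b_u$ lies in every $W_u(m)$. In particular $X$ contains a copy of each $W_v$, with all other coordinates at their base points.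

Condition \eqref{eq:star} reads as follows. If $u,v$ are not joined, one of $z_u,z_v$ is at its base point, as in the right-angled Artin case. If there is only an edge from $u$ to $v$, then $z_u$ may leave $b_u$ only while $z_v\in W_v(m_{uv})$. If there are edges in both directions, either coordinate is free while the other stays in its subcomplex.

\begin{example}
For $\Delta(2,3)$ we have $L_u=\emptyset$, $L_w=\{1\}$, $L_v=\{2,3\}$. Sorting points by whether $z_u=b_u$ and whether $z_w=b_w$ shows that $X\subseteq W_u\times W_w\times W_v$ is the union of
\[
b_u\times b_w\times W_v,\quad W_u\times b_w\times W_v(2),\quad b_u\times W_w\times W_v(3),\quad W_u\times W_w(1)\times\big(W_v(2)\cap W_v(3)\big).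
\]
The last piece is a $3$-torus: $W_v(2)\cap W_v(3)$ is the circle $\mathbb{R}/6\mathbb{Z}$ over the corner $(1,1)$, and the three factors represent the commuting elements $u$, $w$, $v^6$.
\end{example}

An edge of $X$ has a \emph{direction} $v$ and a \emph{component}, the edge of $W_v$ to which it projects; its other coordinates are constant. A square of $X$ either projects to a square of one $W_v$ or is a product of edges in two different directions.

\begin{proposition}\label{prop:Xnpc}
$X$ is non-positively curved.
\end{proposition}

\begin{proof}
Let $z$ be a vertex of $X$ and let $\mathcal{E}$ be a set of edges of $X$ at $z$ that pairwise span squares of $X$. For each $v$, the components of the edges of $\mathcal{E}$ in direction $v$ pairwise span squares of $W_v$, so by Lemma~\ref{lem:Wflag} they span a cube $c_v\ni z_v$ (the vertex $z_v$ if there are none). The cube $\prod c_v$ of $\prod W_v$ is spanned by $\mathcal{E}$, and we must show that it satisfies \eqref{eq:star}.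

Suppose that $c_u\not\subseteq W_u(m_{vu})$ and $c_v\not\subseteq W_v(m_{uv})$ for some $u\neq v$. By Lemma~\ref{lem:LC} there is a face $f_u$ of $c_u$, equal to $\{z_u\}$ or to an edge at $z_u$, with $f_u\not\subseteq W_u(m_{vu})$, and a face $f_v$ of $c_v$ of the same kind with $f_v\not\subseteq W_v(m_{uv})$. The cube $f_u\times f_v\times\{(z_w)_{w\ne u,v}\}$ violates \eqref{eq:star}. But it is the vertex $z$, or an edge of $\mathcal{E}$, or the square spanned by two edges of $\mathcal{E}$, so it lies in $X$. This is a contradiction.
\end{proof}

The proof uses only that the $W_v$ are NPC, that the $W_v(m)$ are locally convex, and that \eqref{eq:star} involves two coordinates at a time.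

\section{The fundamental group of $X$}\label{sec:pi1}

\begin{proposition}\label{prop:pi1}
$X$ is connected, and $v\mapsto\theta_v$ defines an isomorphism $\Theta\colon B(\Gamma)\to\pi_1(X,b)$.
\end{proposition}

Together with Proposition~\ref{prop:Xnpc} this proves Theorem~\ref{thm:npc}. For a general graph, van Kampen's theorem is awkward to apply, because the product pieces of $X$ overlap in many ways. Instead we construct a left inverse of $\Theta$ by labeling edges, and we prove surjectivity by sliding loops back to the base point.

\begin{proof}
\emph{Step 1: $\Theta$ is a homomorphism.} Let $m=m_{uv}\neq0$. The product $W_u\times W_v(m)\times\{(b_w)_{w\ne u,v}\}$ lies in $X$: the pair $u,v$ satisfies \eqref{eq:star}, and every other pair involves a base point. By Lemma~\ref{lem:loops}, $\theta_v^m$ is represented by a loop in $W_v(m)$. Loops in different factors of a product commute, so $\theta_u$ commutes with $\theta_v^m$.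

\emph{Step 2: a left inverse $\Lambda$.} We want to send an edge in direction $v$ with component $e$ to a power $v^{\lambda_v(e)}$. Squares in two directions force a divisibility condition: if $e\subseteq W_v(m)$, then $v^{\lambda_v(e)}$ must commute with every $u$ such that $m_{uv}=m$, so we want $m\mid\lambda_v(e)$ for each single edge. Counting crossings of integer values of $x$ does not achieve this. Instead, on the circle of length $\ell_S$ we record the whole length at once, when $x$ reaches a multiple of $\ell_S$, and let the $\tau$-edges absorb the discrepancy between different circles.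

On the vertices of $\mathbb{R}\times[0,1]^{L_v}$ put $\varphi_v(x,S)=\ell_S\lfloor x/\ell_S\rfloor$. Then $\varphi_v(x+n,S)=\varphi_v(x,S)+n$ for $n\in\ell_S\mathbb{Z}$. An oriented edge $e$ of $W_v$ lifts to an edge from some $(x,S)$ to some $(x',S')$, and by Lemma~\ref{lem:cubes} the lift is unique up to translation by $\ell_{S\cup S'}\mathbb{Z}$. So
\[
\lambda_v(e)=\varphi_v(x',S')-\varphi_v(x,S)\in\mathbb{Z}
\]
is well defined, and it changes sign when $e$ is reversed. A square of $W_v$ lifts to a square, around which the differences of $\varphi_v$ sum to $0$. If $e\subseteq W_v(m)$ with $m\ge1$, then $m\in S\cap S'$, so $m$ divides $\ell_S$ and $\ell_{S'}$, and $m\mid\lambda_v(e)$.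

Send an oriented edge of $X$ with direction $v$ and component $e$ to $v^{\lambda_v(e)}\in B(\Gamma)$. The boundary of a square in one direction $v$ goes to $v^0=1$. The boundary of a square $e\times g$ with $e\subseteq W_u$, $g\subseteq W_v$ goes to the commutator of $u^{\lambda_u(e)}$ and $v^{\lambda_v(g)}$. By \eqref{eq:star}, after exchanging $u$ and $v$ if necessary, $g\subseteq W_v(m_{uv})$. Then $m_{uv}\neq0$, because $W_v(0)$ contains no edge, and $m_{uv}\mid\lambda_v(g)$. So $v^{\lambda_v(g)}$ commutes with $u$ and the commutator is trivial. We obtain a homomorphism $\Lambda\colon\pi_1(X,b)\to B(\Gamma)$. Since $\varphi_v(0,S)=0$ for all $S$, the edges of the path $d$ contribute nothing to $\Lambda(\theta_v)$, and the loop $\omega$ contributes $\varphi_v(1,\emptyset)-\varphi_v(0,\emptyset)=1$. Thus $\Lambda(\theta_v)=v$, so $\Lambda\Theta=\mathrm{id}$ and $\Theta$ is injective.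

\emph{Step 3: paths to the base point.} In a full product one moves a point to the base point one coordinate at a time. In $X$ a coordinate $z_v\in W_v(m)$ may be what permits another coordinate to be where it is, so $z_v$ has to travel inside every $W_v(m)$ that contains it. For a vertex $z_v=[x,S]$ of $W_v$ with $0\le x<\ell_S$, let $\beta(z_v)\colon[0,1]\to W_v$ be the edge path that goes from $b_v=[0,L_v]$ to $[0,S]$ by lowering the coordinates $\tau_m$, $m\in L_v\setminus S$, one after the other, and then increases the first coordinate from $0$ to $x$ with $\tau=1_S$. Along it $\tau_m=1$ for all $m\in S$, and $\beta(b_v)$ is constant. Hence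
\begin{equation}\label{eq:dagger}
z_v\in W_v(m),\ m\in L_v\cup\{0\}\quad\Longrightarrow\quad\beta(z_v)\subseteq W_v(m).
\end{equation}
Let $z$ be a vertex of $X$. The map $[0,1]^V\to\prod W_v$, $(t_v)\mapsto(\beta(z_v)(t_v))_v$, takes values in $X$: for a pair $u\neq v$ we have, say, $z_u\in W_u(m_{vu})$, and then the $u$-coordinate stays in $W_u(m_{vu})$ by \eqref{eq:dagger}. Let $\gamma_z$ be the image of the diagonal of $[0,1]^V$, a path in $X$ from $b$ to $z$. Thus $X$ is connected, $\gamma_b$ is constant, and the image of any path in $[0,1]^V$ from $(0,\dots,0)$ to $(1,\dots,1)$ is homotopic to $\gamma_z$ in $X$.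

\emph{Step 4: $\Theta$ is surjective.} Inserting the paths $\gamma_z^{-1}\gamma_z$ at the vertices of an edge loop at $b$ writes it as a product of loops $\gamma_z\,\epsilon\,\gamma_{z'}^{-1}$, where $\epsilon$ is an edge from $z$ to $z'$. It suffices to show that such a loop is a power of some $\theta_v$. Let $\epsilon$ have direction $v$ and component $e$, so that $z_w=z'_w$ for $w\ne v$, and let $\kappa=\beta(z_v)\,e\,\beta(z'_v)^{-1}$, a loop in $W_v$ at $b_v$. Consider
\[
K\colon[0,1]^{V\setminus\{v\}}\times[0,1]\to\prod_w W_w,\qquad K\big((t_w),s\big)=\big((\beta(z_w)(t_w))_{w\neq v},\ \kappa(s)\big).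
\]
We claim that $K$ takes values in $X$. For a pair $w,w'\neq v$ this follows from \eqref{eq:dagger} as in Step 3. For a pair $w,v$, condition \eqref{eq:star} for $\epsilon$ gives two cases. If $z_w\in W_w(m_{vw})$, then $\beta(z_w)\subseteq W_w(m_{vw})$. If $e\subseteq W_v(m_{wv})$, then both endpoints of $e$ lie in $W_v(m_{wv})$, so $\kappa\subseteq W_v(m_{wv})$ by \eqref{eq:dagger}. This proves the claim.

Write $\mathbf{t}=(t,\dots,t)$ and let $\eta(t)=K(\mathbf{t},0)=K(\mathbf{t},1)$. By Step 3, $\gamma_z$ is homotopic to $\eta$ followed by $\beta(z_v)$ in the $v$-coordinate, and $\gamma_{z'}$ is homotopic to $\eta$ followed by $\beta(z'_v)$. So $\gamma_z\epsilon\gamma_{z'}^{-1}\simeq\eta\cdot K(\mathbf{1},\cdot)\cdot\eta^{-1}$, and letting $t$ run from $1$ to $0$ in $K(\mathbf{t},\cdot)$ deforms this loop to $K(\mathbf{0},\cdot)$. The latter is the loop $\kappa$ in the copy of $W_v$ in $X$, a power of $\theta_v$ by Lemma~\ref{lem:loops}.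
\end{proof}

We recall the notions in Corollary~\ref{cor:auto}. Let $G$ be a group with a finite generating set $\mathcal{A}$ closed under inverses, let $d$ be the word metric, and for a word $p$ let $p(t)\in G$ be the value of its prefix of length $t$ (of $p$ itself if $t$ exceeds its length). The group is \emph{automatic} if there are a regular language $\mathcal{L}$ over such an $\mathcal{A}$ mapping bijectively onto $G$ and a constant $K$ such that $d(p(t),q(t))\le K$ for all $t$ whenever $p,q\in\mathcal{L}$ and $q=pa$ in $G$ with $a\in\mathcal{A}$. It is \emph{biautomatic} if in addition $d(a\,p(t),q(t))\le K$ whenever $q=ap$ in $G$. We use these notions only through the two theorems quoted in the next proof.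

\begin{proof}[Proof of Corollary~\ref{cor:auto}]
Niblo and Reeves \cite{NR} proved that a group acting effectively, cellularly, properly discontinuously and cocompactly on a simply connected NPC cube complex is biautomatic. The deck group $\pi_1(X)\cong B(\Gamma)$ acts in this way on the universal cover $\widetilde X$: the action is free and cellular, and the quotient $X$ is compact. So $B(\Gamma)$ is biautomatic, hence automatic. Automatic groups have decidable word problem, solvable in quadratic time \cite{Epstein}.
\end{proof}

\section{A special finite cover}\label{sec:special}

Two edges of a cube complex are \emph{parallel} if they are joined by a chain of edges in which consecutive ones are opposite sides of a square; \emph{hyperplanes} correspond to the parallelism classes. An NPC cube complex is \emph{special} in the sense of Haglund and Wise \cite{HW} if its hyperplanes are two-sided (edges can be oriented so that opposite sides of each square point the same way), do not self-intersect (adjacent sides of a square are never parallel), do not directly self-osculate (distinct parallel edges with the same initial vertex that span no square do not occur), and do not inter-osculate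 (if edges of two different hyperplanes are adjacent sides of some square, then any two edges of these hyperplanes that share a vertex span a square). It is therefore enough to verify:
\begin{itemize}
\item[(S1)] the edges can be oriented so that opposite sides of each square point the same way;
\item[(S2)] distinct edges with a common vertex are not parallel;
\item[(S3)] if distinct edges $e,f$ have a common vertex and are parallel to adjacent sides $e',f'$ of a square, then $e,f$ span a square.
\end{itemize}
By \cite{HW}, the fundamental group of a compact special cube complex embeds in a right-angled Artin group and is linear over $\mathbb{Z}$.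

The complex $X$ itself is not special as soon as some label $m\in L_v$ is at least $2$. At the vertex $[0,\emptyset]$ of $W_v\subseteq X$, the edges $\upsilon_{m,0}$ and $\upsilon_{m,1}$ are distinct, span no square, and are parallel with the same initial vertex: push one of them once around the bottom circle. The cause is that going around the circle rotates the fiber $T_v$. The rotation has finite order, so a finite cover removes it.

\begin{lemma}\label{lem:cover}
Let $C_v=\mathbb{R}/M_v\mathbb{Z}$, a cycle with $3M_v$ edges, and $W'_v=C_v\times T_v$. The map $W'_v\to W_v$, $(x,[\rho,\tau])\mapsto[x+\rho,\tau]$, is the regular covering of cube complexes that corresponds to the epimorphism $\pi_1(W_v)\to\mathbb{Z}/M_v$ sending $\theta_v$ to a generator. The complex $W'_v$ satisfies \textup{(S1)--(S3)}.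
\end{lemma}

\begin{proof}
We omit the subscript $v$. Let $p\colon\mathbb{R}\times T\to W$, $p(x,[\rho,\tau])=[x+\rho,\tau]$. It is well defined and surjective and maps cubes isometrically onto cubes. The group $\mathbb{Z}$ acts freely, properly and cellularly on $\mathbb{R}\times T$ by $n\cdot(x,[\rho,\tau])=(x+n,[\rho-n,\tau])$, and $p$ is invariant. Conversely, if $x+\rho\equiv x'+\rho'$ modulo $\ell_{\operatorname{supp}\tau}$, then $n=x'-x$ is an integer and $[\rho',\tau]=[\rho-n,\tau]$. So the fibers of $p$ are the orbits and $p$ is a covering with deck group $\mathbb{Z}$; it is universal since $T$ is contractible (Lemma~\ref{lem:loops}). The subgroup $M\mathbb{Z}$, which corresponds to $\langle\theta^M\rangle$, acts trivially on $T$, so its quotient is $C\times T$.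

Orient the edges of $W'$ by increasing $x$ or increasing $\tau_m$; this gives (S1). Assign a \emph{type} to each edge. An edge in the $x$-direction has as type its projection to $C$. An edge on which $\tau_m$ varies projects to an edge of $T$, the image of $\{\rho\}\times[1_S,1_{S\cup\{m\}}]$ with $\rho$ determined modulo $\ell_{S\cup\{m\}}$, and its type is the pair $(m,\rho \bmod m)$. Opposite sides of a square have the same type, so parallel edges have the same type.

At a vertex $(x,[\rho_0,S])$ the edges are $\xi^\pm$, the $\delta_m$ with $m\in S$, and the $\upsilon_{m,a}$ with $m\notin S$ and $a\in\rho_0+\ell_S\mathbb{Z}$ modulo $\ell_{S\cup\{m\}}$, the last two families being edges of $T$ at $[\rho_0,S]$; criterion (L) describes which of them span cubes. The edges $\xi^\pm$ project to different edges of $C$. For each $m$ there is either the one edge $\delta_m$ or the edges $\upsilon_{m,a}$, of type $(m,a\bmod m)$. If $\upsilon_{m,a}$ and $\upsilon_{m,a'}$ have the same type, then $a\equiv a'$ modulo $m$ and modulo $\ell_S$, hence modulo $\ell_{S\cup\{m\}}$, and the edges are equal. This proves (S2).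

For (S3), the adjacent sides $e',f'$ vary different coordinates, so $e,f$ do. By (L) they span a square unless $e=\upsilon_{m,a}$ and $f=\upsilon_{m',a'}$ with $m\ne m'$. In that case $e',f'$ are sides of a square that projects to the image of some $\{\rho\}\times\Phi$ in $T$, so their types are $(m,\rho\bmod m)$ and $(m',\rho\bmod m')$. Comparing types gives $\rho\equiv a\pmod m$ and $\rho\equiv a'\pmod{m'}$. The three congruences
\[
y\equiv\rho_0\pmod{\ell_S},\qquad y\equiv a\pmod m,\qquad y\equiv a'\pmod{m'}
\]
are solvable in pairs, by $a$, $a'$ and $\rho$. Lemma~\ref{lem:crt} gives a common solution $y$, which satisfies $y\equiv a\pmod{\ell_{S\cup\{m\}}}$ and $y\equiv a'\pmod{\ell_{S\cup\{m'\}}}$. By (L), $e$ and $f$ span a square.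
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:special}]
Let $X'$ be the preimage of $X$ under the covering $\prod W'_v\to\prod W_v$, which is regular with group $\prod\mathbb{Z}/M_v$. The composite $B(\Gamma)\cong\pi_1(X)\to\pi_1(\prod W_v)\to\prod\mathbb{Z}/M_v$ sends $v$ to a generator of the factor $\mathbb{Z}/M_v$, so it is onto. Hence $X'$ is a connected cover of $X$ of degree $\prod M_v$. It is compact, and NPC because coverings preserve links. Let $W'_v(m)$ be the preimage of $W_v(m)$: the locus $\tau_m=1$ if $m\ge1$, and a finite set of vertices if $m=0$. The cubes of $X'$ are the products that satisfy \eqref{eq:star} with $W'$ in place of $W$, and the proof of Lemma~\ref{lem:LC} applies to $W'_v(m)$ word for word.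

Opposite sides of a square of $X'$ have the same direction $v$, and their components are equal or are opposite sides of a square of $W'_v$. So parallel edges of $X'$ have the same direction and parallel components. Orienting each edge by its component gives (S1). Distinct edges at a vertex $z$ with the same direction $v$ have distinct components at $z_v$, which are not parallel; this gives (S2). For (S3) let $e,f$ be distinct edges at $z$, parallel to adjacent sides $e',f'$ of a square of $X'$. We write $e_v$ for the component of an edge $e$ in direction $v$.

Suppose $e,f$ have the same direction $v$. Then $e'_v,f'_v$ are adjacent sides of a square of $W'_v$, so $e_v,f_v$ span a square $c$ of $W'_v$ by Lemma~\ref{lem:cover}. We check \eqref{eq:star} for $c\times\{(z_w)_{w\ne v}\}$. Pairs not involving $v$ are fine because $z\in X'$. For a pair $v,w$, either $z_w\in W'_w(m_{vw})$, or \eqref{eq:star} for $e$ and for $f$ puts $e_v$ and $f_v$ in $W'_v(m_{wv})$, and then $c\subseteq W'_v(m_{wv})$ by Lemma~\ref{lem:LC}. So the square lies in $X'$.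

Suppose $e,f$ have directions $u\neq v$, and suppose that the square $e_u\times f_v\times\{(z_w)_{w\neq u,v}\}$ is not in $X'$. For $w,w'\notin\{u,v\}$, the pairs $(u,w)$, $(v,w)$, $(w,w')$ satisfy \eqref{eq:star} because $e$, $f$, $z$ lie in $X'$. So the pair $u,v$ fails: $e_u\not\subseteq W'_u(m_{vu})$ and $f_v\not\subseteq W'_v(m_{uv})$. Since $f\subseteq X'$, we get $z_u\in W'_u(m_{vu})$. If $m_{vu}\ge1$, the edge $e_u$ starts in the locus $\tau_{m_{vu}}=1$ and leaves it, so $\tau_{m_{vu}}$ varies on $e_u$, hence on the parallel edge $e'_u$, and $e'_u\not\subseteq W'_u(m_{vu})$. If $m_{vu}=0$, the last conclusion holds because $W'_u(0)$ contains no edge. Exchanging the roles of $(e,u)$ and $(f,v)$ gives $f'_v\not\subseteq W'_v(m_{uv})$. Then the square with sides $e',f'$ violates \eqref{eq:star}, a contradiction.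

So $X'$ is a compact special cube complex, and $\pi_1(X')$ has a faithful representation in some $GL_N(\mathbb{Z})$ by \cite{HW}. Inducing it up to $B(\Gamma)$ gives a faithful representation over $\mathbb{Z}$, of dimension $N\prod M_v$. The group $B(\Gamma)$ is residually finite, since a non-identity integer matrix stays non-trivial modulo all sufficiently large primes. It is torsion-free because it acts freely and cellularly on the finite-dimensional contractible complex $\widetilde X$, which a non-trivial finite group cannot do. Finally, given $\Gamma$ and a word $p$, enumerate the consequences of the relations and, in parallel, the maps from $V$ to finite symmetric groups that satisfy the relations. If $p=1$ in $B(\Gamma)$, the first process finds $p$; if $p\ne1$, residual finiteness guarantees that the second finds a map under which $p$ is non-trivial. This single algorithm works for all $\Gamma$.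
\end{proof}

\section{An obstruction to embedding}\label{sec:obstruction}

We return to the monoid and prove Theorem~\ref{thm:obstruction}. The mechanism is that of Section~\ref{sec:triangle} with $g=\gcd(m,n)$ in place of $1$. Two things are new. The test word should contain too few letters $v$ for the larger of the two labels, so the roles of $u$ and $w$ depend on which label is smaller. And an edge from $v$ to $w$ may let the test word move, so its class must be described rather than seen to be a single word.

\begin{proof}[Proof of Theorem~\ref{thm:obstruction}]
Since neither of $m,n$ divides the other, $g=\gcd(m,n)$ satisfies $1\le g<\min(m,n)$, and $m\neq n$. Also $k\neq1$, as $k\nmid j$. Since $\Gamma$ is normalized, $m_{vu}\neq1$, and $m_{wu}=1$ only if $j=1$, in which case the edge from $w$ to $u$ repeats the relation $uw=wu$. Hence the relations that can be applied to a word in $u,v,w$ with only one letter $u$ are among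
\[
uv^m=v^mu,\qquad wv^n=v^nw,\qquad uw^j=w^ju,\qquad vw^k=w^kv\ \ (\text{if } k\geq2).
\]
Let $P$ be the monoid $\langle v,w\mid vw^k=w^kv\rangle$, free if $k=0$. Map $P$ to the free product $\mathbb{Z}*\mathbb{Z}/k$ by sending $v,w$ to generators of the two factors. The image of $w^j$ is non-trivial because $k\nmid j$, so comparing normal forms in the free product gives, for $a,c\ge1$,
\begin{equation}\label{eq:P}
v^aw^jv^c\neq v^{a+c}w^j,\qquad v^aw^jv^c\ne w^jv^{a+c},\qquad w^jv^a\neq v^aw^j\qquad\text{in } P.
\end{equation}

\emph{Case $m<n$.} Choose $i\in\mathbb{Z}$ with $g\equiv in\pmod m$. In $B(\Gamma)$, since $w$ commutes with $v^n$,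
\[
v^gw^jv^{m-g}=v^{g-in}\,w^j\,v^{m-g+in},
\]
and both exponents of $v$ on the right are divisible by $m$. So this element commutes with $u$, and $uv^gw^jv^{m-g}=v^gw^jv^{m-g}u$ in $B(\Gamma)$.

Let $\mathcal{C}$ be the set of words $uY$, where $Y$ is a word in $v,w$ equal to $v^gw^jv^{m-g}$ in $P$. Such a word has $m$ letters $v$ and $j$ letters $w$. We show that $\mathcal{C}$ is closed under the relations. The relation $vw^k=w^kv$ acts inside $Y$ and preserves $\mathcal{C}$. The relation $wv^n=v^nw$ needs $n>m$ letters $v$. Since $u$ is the first letter, $uv^m=v^mu$ applies only if $Y$ begins with $v^m$, that is, $Y=v^mw^j$, and $uw^j=w^ju$ applies only if $Y=w^jv^m$; both are excluded by \eqref{eq:P} with $a=g$, $c=m-g$. So the class of $uv^gw^jv^{m-g}$ in $B^+(\Gamma)$ is contained in $\mathcal{C}$. It does not contain $v^gw^jv^{m-g}u$, which begins with $v$.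

\emph{Case $n<m$.} Choose $i\in\mathbb{Z}$ with $g\equiv im\pmod n$. In $B(\Gamma)$, since $u$ commutes with $v^m$,
\[
v^guv^{n-g}=v^{g-im}\,u\,v^{n-g+im},
\]
and both exponents of $v$ on the right are divisible by $n$. The element $w^j$ commutes with $v^n$ and with $u$, so $w^jv^guv^{n-g}=v^guv^{n-g}w^j$ in $B(\Gamma)$.

Let $\mathcal{C}$ be the set of words $Yuv^{n-g}$, where $Y$ is a word in $v,w$ equal to $w^jv^g$ in $P$. A subword that contains $w$ but not $u$ lies in $Y$. So $vw^k=w^kv$ acts inside $Y$ and preserves $\mathcal{C}$, and $wv^n=v^nw$ does not apply because $Y$ has only $g<n$ letters $v$. The relation $uv^m=v^mu$ needs $m>n$ letters $v$. Since $u$ is followed by $v$, the relation $uw^j=w^ju$ applies only if $Y$ ends with $w^j$, that is, $Y=v^gw^j$, which \eqref{eq:P} excludes. So every word in the class of $w^jv^guv^{n-g}$ ends with $v$, and $v^guv^{n-g}w^j$ does not.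
\end{proof}

\begin{remark}
For $\Delta(2,3)$ we have $g=j=1$, $k=0$, and the test word is $uvwv$. The hypotheses enter as follows. The conditions $m\nmid n$ and $n\nmid m$ make the exponent $\min(m,n)-g$ positive; if $m\mid n$, the first test word degenerates to $uv^mw^j$, to which the relation $uv^m=v^mu$ applies. The condition $k\nmid j$ gives \eqref{eq:P}; if instead $k\ge1$ divides $j$, then $v$ commutes with $w^j$ in the monoid, and $uv^gw^jv^{m-g}\equiv uv^mw^j\equiv v^mw^ju\equiv v^gw^jv^{m-g}u$. Normalization excludes $m_{vu}=1$, in which case $u$ commutes with $v$ and the label $m$ carries no information.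
\end{remark}

\section{Equal labels into each vertex}\label{sec:equal}

Under the hypothesis of Theorem~\ref{thm:equal} every label into $v$ equals $M_v$, so only the one power $v^{M_v}$ occurs in relations. These powers satisfy the relations of a right-angled Artin group $A$, and $B(\Gamma)$ arises from $A$ by adjoining an $M_v$-th root of each generator. This exhibits $B(\Gamma)$ as a tree of groups, whose normal forms detect equality in the group. The point is to choose coset representatives so that a positive word can be brought to normal form without leaving the monoid.

\subsection*{Right-angled Artin groups}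
Call $u,w\in V$ \emph{adjacent} if $m_{uw}\neq0$ or $m_{wu}\ne0$. Let $A$ be the group with generators $t_v$, $v\in V$, and relations $t_ut_w=t_wt_u$ for adjacent $u,w$, and let $A^+$ be the monoid with the same presentation. A word in the letters $t_v^{\pm1}$ is \emph{reduced} if it has minimal length $|a|$ among words for the same element $a$, and a \emph{shuffle} exchanges two consecutive letters whose vertices are adjacent. We use the following standard facts.
\begin{itemize}
\item[(R1)] A word is not reduced if and only if it has a subword $t_s^{\varepsilon}\,q\,t_s^{-\varepsilon}$, $\varepsilon=\pm1$, such that the vertex of every letter of $q$ is adjacent to $s$.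
\item[(R2)] Two reduced words for the same element differ by a sequence of shuffles.
\item[(R3)] For $S\subseteq V$ the subgroup $A_S=\langle t_s:s\in S\rangle$ is the right-angled Artin group of the subgraph induced on $S$.
\end{itemize}
A positive word is reduced by (R1), so by (R2) all reduced words for the element it represents are positive and are equal in $A^+$. In particular $A^+$ embeds in $A$, which is the embedding in (ii), and we regard $A^+$ as a submonoid of $A$. Deleting the pair $t_s^{\pm\varepsilon}$ in (R1) shortens a word without changing the element, so every element of $A_S$ has a reduced word in the letters $t_s^{\pm1}$, $s\in S$.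

Let $\operatorname{Out}(v)=\{w:m_{vw}\neq0\}$, $S_v=\{v\}\cup\operatorname{Out}(v)$ and $A_v=A_{S_v}$. Call $\rho\in A$ \emph{$v$-minimal} if no reduced word for $\rho$ begins with a letter $t_s^{\pm1}$, $s\in S_v$.

\begin{lemma}\label{lem:minimal}
Every coset $A_va$ contains exactly one $v$-minimal element $\rho$; for the coset $A_v$ it is $1$. If $a\in A^+$ and $a=\delta\rho$, then $\rho\in A^+$ and $\delta$ is represented by a positive word in the $t_s$, $s\in S_v$.
\end{lemma}

\begin{proof}
Among the factorizations $a=\delta\rho$ with $\delta\in A_v$ and $|a|=|\delta|+|\rho|$ choose one with $|\delta|$ maximal; $\delta=1$ shows that there is one. If a reduced word for $\rho$ began with $x=t_s^{\pm1}$, $s\in S_v$, say $\rho=x\rho'$ with $|\rho'|=|\rho|-1$, then $|a|\le|\delta x|+|\rho'|\le|\delta|+1+|\rho'|=|a|$, and $a=(\delta x)\rho'$ would be a factorization with a longer first factor. So $\rho$ is $v$-minimal.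

Now let $\rho$ be any $v$-minimal element and $\delta\in A_v$. Concatenate a reduced word for $\delta$ in the letters from $S_v$ with a reduced word for $\rho$. If the result were not reduced, the subword in (R1) would have $t_s^\varepsilon$ in the first part and $t_s^{-\varepsilon}$ in the second. Then $s\in S_v$, and $t_s^{-\varepsilon}$ could be shuffled to the front of the word for $\rho$, contrary to minimality. So the concatenation is reduced and $|\delta\rho|=|\delta|+|\rho|$. If $\rho$ and $\rho'=\delta\rho$ are both $v$-minimal, this gives $|\rho'|=|\delta|+|\rho|$ and $|\rho|=|\delta^{-1}|+|\rho'|$, so $\delta=1$. The element $1$ is $v$-minimal. If $a=\delta\rho\in A^+$, the concatenation is a reduced word for $a$, hence positive.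
\end{proof}

\subsection*{The tree of groups}
By (R3), $A_v=\langle t_v\rangle\times A_{\operatorname{Out}(v)}$. Let $\hat A_v=\langle v\rangle\times A_{\operatorname{Out}(v)}$ with $\langle v\rangle$ infinite cyclic, and embed $A_v$ in $\hat A_v$ by $t_v\mapsto v^{M_v}$; note that $v^i\in A_v$ only if $M_v\mid i$. Let $G$ be the fundamental group of the star-shaped graph of groups with central vertex group $A$, leaf groups $\hat A_v$ and edge groups $A_v$. It is generated by the $t_v$ and the $v$, with relations $t_ut_w=t_wt_u$ for adjacent $u,w$, $vt_w=t_wv$ for $w\in\operatorname{Out}(v)$, and $t_v=v^{M_v}$. Eliminate the $t_v$. The second family becomes $vw^{M_w}=w^{M_w}v$ for $w\in\operatorname{Out}(v)$, and these are the defining relations of $B(\Gamma)$ because $m_{vw}=M_w$; this is where the hypothesis is used. The first family becomes a consequence of the second. So $G=B(\Gamma)$.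

Call an expression $a_0g_1a_1\cdots g_ra_r$ with $r\ge1$, $a_j\in A$ and $g_j\in\hat A_{v_j}$ \emph{irreducible} if $g_j\notin A_{v_j}$ for all $j$, and $a_j\notin A_{v_j}$ whenever $1\le j<r$ and $v_j=v_{j+1}$. The normal form theorem for graphs of groups \cite[I.5.2, Theorem 11]{Serre} says, for this star, that $A$ embeds in $G$ and that an irreducible expression is not equal to $1$ in $G$.

\begin{proof}[Proof of Theorem~\ref{thm:equal}]
A \emph{normal form} is an expression
\[
a_0\,v_1^{i_1}a_1\,v_2^{i_2}\cdots v_r^{i_r}a_r\qquad(r\ge0)
\]
with $1\le i_j<M_{v_j}$, $a_0\in A^+$, $a_j\in A^+$ $v_j$-minimal for $j\ge1$, and $a_j\neq1$ whenever $1\le j<r$ and $v_j=v_{j+1}$. (For a single edge $(u,m,v)$ with $m\ge2$ we have $t_u=u$, $t_v=v^m$, the positive $v$-minimal elements are the powers of $u$, and the normal forms are $u^{a}v^{mc}\,v^{i_1}u^{k_1}\cdots v^{i_r}u^{k_r}$ with $1\le i_j<m$ and $k_1,\dots,k_{r-1}\ge1$.) By Lemma~\ref{lem:minimal} a $v$-minimal element other than $1$ is not in $A_v$, so a normal form with $r\ge1$ is irreducible.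

\emph{Normal forms are elements of the monoid.} If $m_{uw}\neq0$, then $u$, and hence $u^{M_u}$, commutes with $w^{M_w}$ in $B^+(\Gamma)$. So $t_w\mapsto w^{M_w}$ defines a monoid homomorphism $A^+\to B^+(\Gamma)$, through which a normal form defines an element of $B^+(\Gamma)$. Moreover $v$ commutes in $B^+(\Gamma)$ with the image of $t_s$ for every $s\in S_v$.

\emph{Existence.} The empty word is a normal form. We show that the set of elements of $B^+(\Gamma)$ given by normal forms is closed under left multiplication by a letter $v$. If $M_v=1$, then $v=t_v$ is absorbed into $a_0$. If $M_v\ge2$, write $a_0=\delta\rho$ as in Lemma~\ref{lem:minimal}. Then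
\[
v\,a_0v_1^{i_1}a_1\cdots\equiv\delta\,v\,\rho\,v_1^{i_1}a_1\cdots.
\]
This is a normal form if $\rho\neq1$, or $r=0$, or $v_1\ne v$. Otherwise it equals $\delta v^{1+i_1}a_1v_2^{i_2}\cdots$, which is a normal form if $1+i_1<M_v$, and a normal form with initial factor $\delta t_va_1\in A^+$ if $1+i_1=M_v$.

\emph{Uniqueness in the group.} Let $a_0v_1^{i_1}\cdots v_r^{i_r}a_r$ and $a'_0w_1^{k_1}\cdots w_s^{k_s}a'_s$ be normal forms that are equal in $G$. We show by induction on $r+s$ that they are identical. If $r=0$ and $s\geq1$, then $(a_0^{-1}a'_0)w_1^{k_1}\cdots a'_s=1$ is irreducible, which is impossible, and $s=0$, $r\ge1$ is excluded in the same way. If $r=s=0$, then $a_0=a'_0$ in $A$. Let $r,s\ge1$. The expression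
\[
a_0v_1^{i_1}\cdots v_r^{i_r}\,\big(a_ra_s'^{-1}\big)\,w_s^{-k_s}a_{s-1}'^{-1}\cdots w_1^{-k_1}a_0'^{-1}
\]
equals $1$, so it is not irreducible. All conditions hold except possibly the one at the middle factor. Hence $v_r=w_s=:v$ and $a_ra_s'^{-1}\in A_v$, and Lemma~\ref{lem:minimal} gives $a_r=a'_s$. The expression becomes $a_0\cdots a_{r-1}\,v^{i_r-k_s}\,a_{s-1}'^{-1}\cdots a_0'^{-1}$. If $i_r\neq k_s$, then $0<|i_r-k_s|<M_v$, so $v^{i_r-k_s}\notin A_v$, and the conditions at $a_{r-1}$ and $a'^{-1}_{s-1}$ are inherited from the two normal forms; the expression would be irreducible. So $i_r=k_s$. Cancelling $v^{i_r}a_r$ leaves two shorter normal forms that are equal in $G$.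

Two positive words that are equal in $B(\Gamma)$ are equal in $B^+(\Gamma)$ to normal forms, these are identical, and so the words are equal in $B^+(\Gamma)$.
\end{proof}

\section{Root extraction and the triangles $\Delta(m,n)$}\label{sec:roots}

A triangle such as $\Delta(2,4)$ is covered by neither Theorem~\ref{thm:obstruction} nor Theorem~\ref{thm:equal}. But $v$ occurs in its relations only through $y=v^2$, and in terms of $y$ the presentation is that of $\Delta(1,2)$. The next lemma shows that adjoining such a root preserves the embedding.

Recall the normal form theorem for an amalgam $H*_CK$. If $R_H$, $R_K$ are sets of representatives, containing $1$, of the right cosets of $C$ in $H$ and in $K$, then every element is uniquely a product $c\,s_1\cdots s_q$ with $c\in C$, $q\ge0$, and $s_1,\dots,s_q\neq1$ taken alternately from $R_H$ and $R_K$.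

\begin{lemma}\label{lem:root}
Let $v$ be a vertex of $\Gamma$ without outgoing edges, and let $r\ge2$ divide all labels into $v$. Let $\Gamma'$ be obtained from $\Gamma$ by renaming $v$ to $y$ and dividing the labels into it by $r$. If $B^+(\Gamma')$ embeds in $B(\Gamma')$, then $B^+(\Gamma)$ embeds in $B(\Gamma)$.
\end{lemma}

\begin{proof}
Let $H=B(\Gamma')$. The element $y$ has infinite order, since its total exponent sum is $1$, so we can form $H*_{\langle y\rangle=\langle v^r\rangle}\langle v\rangle$ with $\langle v\rangle$ infinite cyclic. Eliminating $y=v^r$ turns the relation of an edge $(u,m/r,y)$ into $uv^m=v^mu$, and $y$ occurs in no other relation of $H$ because there are no outgoing edges. So the amalgam is $B(\Gamma)$. The same substitution gives a monoid homomorphism $B^+(\Gamma')\to B^+(\Gamma)$, $y\mapsto v^r$. By hypothesis we may identify $B^+(\Gamma')$ with its image $H^+\subseteq H$, so elements of $H^+$ define elements of $B^+(\Gamma)$.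

\emph{Positive coset representatives.} Let $h\in H^+$. The set $\{i\in\mathbb{Z}:y^ih\in H^+\}$ contains $0$, is closed under $i\mapsto i+1$, and is bounded below because elements of $H^+$ have non-negative total exponent sum. If $i_0$ is its minimum and $\rho=y^{i_0}h$, then $\langle y\rangle h\cap H^+=\{y^i\rho:i\ge0\}$. So $\rho\in H^+$ depends only on the coset; call such elements \emph{minimal}. The minimal element of the coset $\langle y\rangle$ is $1$, since $y^i$ has negative total exponent sum for $i<0$. Let $R_H$ consist of the minimal elements and of arbitrary representatives of the cosets that miss $H^+$, and let $R_K=\{v^i:0\le i<r\}$.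

\emph{Normal forms.} Consider expressions $h_0v^{i_1}h_1\cdots v^{i_q}h_q$, $q\geq0$, with $h_0\in H^+$, $1\le i_j<r$, $h_j$ minimal for $j\ge1$, and $h_j\neq1$ for $1\le j<q$. Writing $h_0=y^i\rho$ with $\rho$ minimal, and omitting $\rho$ or $h_q$ if trivial, puts such an expression into the normal form of the amalgam, from which $q$, the $i_j$ and the $h_j$ can be read off. So distinct expressions represent distinct elements of $B(\Gamma)$.

It remains to show that the set of elements of $B^+(\Gamma)$ given by these expressions, which contains $1$, is closed under left multiplication by letters. A letter $u\ne v$ is absorbed into $h_0$. For the letter $v$ write $h_0=y^i\rho$ with $i\ge0$ and $\rho$ minimal. This equality holds in $B^+(\Gamma')$, by the hypothesis, and hence in $B^+(\Gamma)$, where $y$ stands for $v^r$. So $vh_0v^{i_1}\cdots\equiv y^i\,v\,\rho\,v^{i_1}\cdots$. If $\rho\neq1$ or $q=0$, this has the required form. If $\rho=1$ and $q\ge1$, it equals $y^iv^{1+i_1}h_1\cdots$, which has the required form if $1+i_1<r$, and has it with first factor $y^{i+1}h_1$ if $1+i_1=r$. Hence positive words that are equal in $B(\Gamma)$ are equal in $B^+(\Gamma)$ to the same expression.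
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:triangle}]
If neither of $m,n$ divides the other, then $m,n\ge2$. Normalizing only adds the edge $(w,1,u)$, and Theorem~\ref{thm:obstruction} applies with $j=1$, $k=0$.

Conversely, suppose that one divides the other. An edge with label $1$ can be reversed without changing either presentation, so exchanging $u$ and $w$ exchanges $m$ and $n$, and we may assume $m\mid n$. If $m=1$, replace $(u,1,v)$ by $(v,1,u)$. The edges $(v,1,u)$, $(u,1,w)$, $(w,n,v)$ form a directed cycle, each vertex has one incoming edge, and Theorem~\ref{thm:equal} applies. If $m\ge2$, then $v$ has no outgoing edges and $m$ divides both labels into $v$. Lemma~\ref{lem:root} with $r=m$ reduces the claim to $\Delta(1,n/m)$, which we have just treated.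
\end{proof}

\begin{thebibliography}{9}

\bibitem{Epstein} Epstein et al., \emph{Word Processing in Groups}.

\bibitem{HW} Haglund and Wise, \emph{Special cube complexes}, GAFA 17 (2008).

\bibitem{NR} Niblo and Reeves, \emph{The geometry of cube complexes and the complexity of their fundamental groups}, Topology 37 (1998), 621--633.

\bibitem{NB} Carl-Fredrik Nyberg-Brodda, \emph{On the Diophantine problem in some one-relator groups}, arXiv:2208.07145 (2022).

\bibitem{Serre} Serre, \emph{Trees}.

\end{thebibliography}
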